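# Gradients of polynomials on convex bodies: the generalized Minkowski functional and the factor $\sqrt{1-\alpha}$

## 1. Support functions, width, the functional $\alpha$, and polynomials on a normed space

Throughout, $X\neq\{0\}$ is a real normed space with dual $X^*$. Functionals are denoted by $u$ or $v^*$.

**Definition 1 (convex body, support function, width).** A *convex body* $K\subset X$ is a bounded closed convex set with nonempty interior. Its *support function* is $h_K(v^*)=\sup_{y\in K}v^*(y)$, and its *(minimal) width* is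
$$w(K)=\inf_{\|v^*\|=1}\big(h_K(v^*)+h_K(-v^*)\big).$$

The number $h_K(v^*)+h_K(-v^*)=\sup_K v^*-\inf_K v^*$ is the thickness of the layer between the two supporting hyperplanes of direction $v^*$.

**Example.** For $K=[x_0-r,x_0+r]\subset\mathbb R$ we get $w(K)=2r$. For the closed unit ball, $h_K(u)=\|u\|$ and $w(K)=2$. A third example will be used later: in Euclidean $\mathbb R^2$ let $K$ be the triangle with vertices $(\pm\frac12,0)$, $(0,2)$. For $u=(\cos\theta,\sin\theta)$ the vertex values are $\pm\frac12\cos\theta$ and $2\sin\theta$, so the thickness is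
$$\max\big(|\cos\theta|,\ \tfrac12|\cos\theta|+2|\sin\theta|\big).$$
If $|\cos\theta|\ge4|\sin\theta|$, then $|\cos\theta|\ge\frac4{\sqrt{17}}$. Otherwise, by symmetry, we may take $\theta\in[\arctan\frac14,\frac\pi2]$. There $\frac12\cos\theta+2\sin\theta$ is concave, with endpoint values $\frac4{\sqrt{17}}$ and $2$, so it is at least $\frac4{\sqrt{17}}$. At $\theta=\arctan\frac14$ both expressions equal $\frac4{\sqrt{17}}$. Hence $w(K)=\frac4{\sqrt{17}}$.

We use Hahn–Banach often in this form: if $C$ is nonempty, closed and convex, then $y\in C$ if and only if $u(y)\le h_C(u)$ for all $u\in X^*$. Since $h_K(u)+h_K(-u)=h_{K-K}(u)$, the definition of width says $h_{K-K}(u)\ge w(K)\|u\|$ for all $u$. The right side is the support function of a ball, so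
$$\{v:\ \|v\|\le w(K)\}\subset\overline{K-K}.\tag{1}$$

**Definition 2 (generalized Minkowski functional).** For a convex body $K$ and $x\in X$,
$$\alpha(K,x)=\sup_{v^*\ne0}\frac{2v^*(x)-h_K(v^*)+h_K(-v^*)}{h_K(v^*)+h_K(-v^*)}.$$

So $v^*$ maps $K$ onto an interval with endpoints $-h_K(-v^*)$ and $h_K(v^*)$ (up to including the endpoints). We measure how far $v^*(x)$ is from the midpoint in units of the half-length, and take the worst $v^*$. Replacing $v^*$ by $-v^*$ changes the sign of the quotient. Hence the supremum is also the supremum of the absolute values, and $\alpha\ge0$. Adding a constant to $v^*$ does not change the position of $x$ in the interval. So we may use affine functions $\ell$ and the quotient $(2\ell(x)-\sup_K\ell-\inf_K\ell)/(\sup_K\ell-\inf_K\ell)$. In particular $\alpha$ is affinely invariant, and it makes sense for a compact convex set with relative interior in an affine plane, with all nonconstant affine functions of that plane as test functions.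

For $x\in\mathrm{int}\,K$ write $h(u)=h_K(u)-u(x)=h_{K-x}(u)$. The quotient becomes
$$\frac{h(-u)-h(u)}{h(u)+h(-u)}=1-\frac{2h(u)}{h(u)+h(-u)}.\tag{2}$$
If a ball of radius $r$ about $x$ lies in $K$ and $K$ lies in a ball of radius $R$ about $x$, then $h(u)\ge r\|u\|$ and $h(u)+h(-u)\le2R\|u\|$. So $h(u)>0$ for $u\ne0$, and $\alpha(K,x)\le1-\frac rR<1$.

**Example (interval).** For $K=[x_0-r,x_0+r]$: $\alpha(K,x)=|x-x_0|/r$.

**Example (symmetric bodies).** If $K=-K$, then $h_K(u)=h_K(-u)$ and $\alpha(K,x)=\sup_u u(x)/h_K(u)$. This is the usual Minkowski functional $\varphi_K(x)$; for the Euclidean unit disc it is $|x|$.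

**Example (triangles).** Let $x$ have barycentric coordinates $x_1,x_2,x_3>0$ in a triangle $K$. Then
$$\alpha(K,x)=1-2\min_i x_i.\tag{3}$$
To see this, normalize an affine function so that its values at the vertices $i,j,k$ are $0,t,1$ with $t\in[0,1]$. Its value at $x$ is $tx_j+x_k\in[x_k,1-x_i]$. The midpoint of the range is $\frac12$ and the half-length is $\frac12$, so the quotient is $2(tx_j+x_k)-1\in[-(1-2x_k),\,1-2x_i]$. The functions $\ell$ and $1-\ell$ have opposite quotients, so only the upper end matters, and it is at most $1-2\min_ix_i$. The function equal to $1$ at the vertex of minimal coordinate $m$ and $0$ at the other two has value $m$ at $x$ and quotient $2m-1$, so its negative attains the bound. Note that $\alpha\ge\frac13$ at every interior point of a triangle.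

**Lemma 1.** Let $x\in\mathrm{int}\,K$, $0\le\alpha_0<1$, $\lambda=\frac{1+\alpha_0}{1-\alpha_0}$, and $h=h_{K-x}$. Then $\alpha(K,x)\le\alpha_0$ if and only if $h(-u)\le\lambda h(u)$ for all $u$. If $K$ is a polygon, it suffices to check the outer normals $u$ of its sides.

*Proof.* By (2) the quotient is $\le\alpha_0$ exactly when $(1-\alpha_0)h(-u)\le(1+\alpha_0)h(u)$. Now let $K$ be a polygon and let $N$ be the finite set of outer normals, so $K-x=\{y:u(y)\le h(u),\ u\in N\}$. If the inequality holds on $N$ and $y\in K-x$, then $u(-y)\le h(-u)\le\lambda h(u)$ for $u\in N$, so $-y\in\lambda(K-x)$. Thus $-(K-x)\subset\lambda(K-x)$. Taking support functions gives $h(-u)\le\lambda h(u)$ for every $u$. $\square$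

**Definition 3 (polynomials).** A function $p:X\to\mathbb R$ is a *polynomial of degree at most $n$* if for all $x,y\in X$ the function $t\mapsto p(x+ty)$ is a real polynomial in $t$ of degree at most $n$. $\mathcal P_n=\mathcal P_n(X)$ denotes the continuous ones.

Such $p$ are Fréchet differentiable, with $\mathrm{grad}\,p(x)\in X^*$. We write $D_vp(x)=\mathrm{grad}\,p(x)(v)$, $|\mathrm{grad}\,p(x)|=\sup_{\|v\|=1}|D_vp(x)|$ and $\|p\|_K=\sup_K|p|$.

**Example.** For $u_1,u_2\in X^*$ the product $p=u_1u_2$ is in $\mathcal P_2$, and $\mathrm{grad}\,p(x)=u_1(x)u_2+u_2(x)u_1$.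

On planes these are the usual polynomials: *for $z,a,b\in X$ the function $P(s,t)=p(z+sa+tb)$ is a polynomial in $(s,t)$ of total degree at most $n$.* Indeed, for fixed $t$ it has degree at most $n$ in $s$, so Lagrange interpolation at $s=0,1,\dots,n$ gives $P(s,t)=\sum_jP(j,t)L_j(s)$, and each $P(j,t)$ is a polynomial in $t$. If the top homogeneous part of $P$ has degree $m$ and does not vanish at $(s_0,t_0)$, then $r\mapsto P(rs_0,rt_0)=p(z+r(s_0a+t_0b))$ has degree exactly $m$, so $m\le n$.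

## 2. From the interval to convex bodies: the inequality with $\sqrt{1-\alpha^2}$

We use four textbook facts.

* *Bernstein's inequality*: on $[x_0-r,x_0+r]$, a polynomial $p$ of degree $\le n$ satisfies $|p'(x)|\le n\|p\|/\sqrt{r^2-(x-x_0)^2}$ at interior points.
* *The Bernstein–Szegő inequality*: a real trigonometric polynomial $\tau$ of degree $\le N$ satisfies $\tau'(t)^2+N^2\tau(t)^2\le N^2\|\tau\|_\infty^2$.
* *Chebyshev polynomials* $T_k(\cos\theta)=\cos k\theta$ satisfy $|T_k|\le1$ and $|T_k'|\le k^2$ on $[-1,1]$.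
* *Hahn–Banach.*

For an interval, $w=2r$ and $\alpha=|x-x_0|/r$, so Bernstein's inequality reads $|p'(x)|\le\frac{2n\|p\|_K}{w(K)\sqrt{1-\alpha(K,x)^2}}$. Two extensions are given as known results:

* (Sarantopoulos) If $K$ is $0$-symmetric, $x\in\mathrm{int}\,K$ and $p\in\mathcal P_n$, then $|\mathrm{grad}\,p(x)|\le\frac{2n\|p\|_K}{w(K)\sqrt{1-\varphi_K(x)^2}}$.
* (Kroó–Révész) If $K\subset\mathbb R^d$ is a convex body, $x\in\mathrm{int}\,K$ and $p\in\mathcal P_n$, then $|\mathrm{grad}\,p(x)|\le\frac{2n\|p\|_K}{w(K)\sqrt{1-\alpha(K,x)}}$.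

In the second, $\alpha$ is not squared. The following conjecture is taken from Szilard Gy. Revesz, "The Generalized Minkowski Functional with Applications in Approximation Theory", arXiv:math/0703388 (2007).

**Conjecture.** If $K\subset X$ is a convex body, $x\in\mathrm{int}\,K$ and $p\in\mathcal P_n$, then
$$|\mathrm{grad}\,p(x)|\le\frac{2n\|p\|_K}{w(K)\sqrt{1-\alpha(K,x)^2}}.\tag{4}$$

Is it true? Two cases can be settled at once.

*Dimension one.* After rescaling, $X=\mathbb R$, and (4) is Bernstein's inequality, as we just saw.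

*Degree one.* Let $p\in\mathcal P_1$ and $u=p-p(0)$. Since $p$ is affine on every line, $u(ty)=tu(y)$ and $p(\frac{x+y}2)=\frac{p(x)+p(y)}2$, so $u$ is additive and $u\in X^*$. Then $w(K)\|u\|\le h_K(u)+h_K(-u)=\sup_Kp-\inf_Kp\le2\|p\|_K$, which is stronger than (4) because $\sqrt{1-\alpha^2}\le1$.

These are the only cases in which it is true. We shall prove three theorems.

**Theorem A.** Fix a normed space $X\ne\{0\}$ and $n\ge1$. Inequality (4) holds for all convex bodies $K\subset X$, all $x\in\mathrm{int}\,K$ and all $p\in\mathcal P_n(X)$ if and only if $\dim X=1$ or $n=1$.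

**Theorem B.** In every normed space $X$, for every convex body $K$, $x\in\mathrm{int}\,K$ and $p\in\mathcal P_n$,
$$|\mathrm{grad}\,p(x)|\le\frac{2n\sqrt{\|p\|_K^2-p(x)^2}}{w(K)\sqrt{1-\alpha(K,x)}}.\tag{5}$$
If $\dim X\ge2$, then for every $\alpha\in[0,1)$
$$\sup\frac{w(K)\,|\mathrm{grad}\,p(x)|}{2n\|p\|_K}=\frac1{\sqrt{1-\alpha}},\tag{6}$$
the supremum being over all convex bodies $K\subset X$, all $x\in\mathrm{int}\,K$ with $\alpha(K,x)=\alpha$, all $n\ge1$ and all $0\ne p\in\mathcal P_n$. Hence in every $X$ with $\dim X\ge2$ the conjecture fails for every value $\alpha\in(0,1)$, and the least $C$ such that $|\mathrm{grad}\,p(x)|\le C\cdot\frac{2n\|p\|_K}{w(K)\sqrt{1-\alpha(K,x)^2}}$ always holds is $C=\sqrt2$.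

**Theorem C.** In every two-dimensional normed space, every triangle $K$ violates (4) for suitable $x$ and all large $n$.

## 3. Inscribed ellipses in a symmetric body and in a triangle

The natural way to bound $D_vp(x)$ is to run an ellipse inside $K$ through $x$ in the direction $v$. Suppose
$$\Gamma(t)=x+E(\cos t-1)+\beta v\sin t\in K\quad\text{for all }t,\qquad \beta>0 .$$
Then $\tau(t)=p(\Gamma(t))$ is a trigonometric polynomial of degree $\le n$ (Section 1, with $a=E$, $b=v$), $|\tau|\le\|p\|_K$, and $\tau'(0)=\beta D_vp(x)$. So $|D_vp(x)|\le\frac n\beta\|p\|_K$.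

*Symmetric bodies.* Let $K=-K$, $\varphi=\varphi_K(x)<1$, $y\in K$, and $\Gamma(t)=x\cos t+\sqrt{1-\varphi^2}\,y\sin t$. For every $u$,
$$u(\Gamma(t))\le\sqrt{u(x)^2+(1-\varphi^2)u(y)^2}\le\sqrt{\varphi^2h_K(u)^2+(1-\varphi^2)h_K(u)^2}=h_K(u),$$
so $\Gamma\subset K$ and $|D_yp(x)|\le n\|p\|_K/\sqrt{1-\varphi^2}$ for $y\in K$. Here $\overline{K-K}=2K$, so by (1) the ball of radius $w(K)/2$ lies in $K$, and the symmetric bound follows.

*General bodies.* If for every $v\in K-K$ there were such an ellipse with $\beta=\frac12\sqrt{1-\alpha^2}$, we would have $|D_vp(x)|\le\frac{2n}{\sqrt{1-\alpha^2}}\|p\|_K$ on $K-K$. By continuity this holds on $\overline{K-K}$, and (1) would give (4). Let us test this on a triangle. Put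
$$T_0=\{(a,b,c):a,b,c\ge0,\ a+b+c=1\},\qquad \Pi=\{a+b+c=1\},$$
with vertices $e_1,e_2,e_3$. Let $x=(s,s,\alpha)$ with $2s+\alpha=1$ and $\frac13\le\alpha<1$. By (3), $\alpha(T_0,x)=1-2s=\alpha$. Take $v=e_1-e_2\in T_0-T_0$ and $E=(A,B,C)$, $A+B+C=0$. Along $\Gamma$,
$$a=s+A(\cos t-1)+\beta\sin t,\quad b=s+B(\cos t-1)-\beta\sin t,\quad c=\alpha+C(\cos t-1).$$
The minimum of $a$ is $s-A-\sqrt{A^2+\beta^2}$. It is $\ge0$ only if $A\le s$ and $\beta^2\le s^2-2sA$. Likewise $\beta^2\le s^2-2sB$. Averaging gives $\beta^2\le s^2-s(A+B)=s^2+sC$. At $t=\pi$, $c\ge0$ says $C\le\frac\alpha2$. Therefore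
$$\beta^2\le s\Big(s+\frac\alpha2\Big)=\frac s2=\frac{1-\alpha}4 .\tag{7}$$
The approach needs $\frac{1-\alpha^2}4$, which is larger. So the method stops exactly here, at the bound without the square. Equality in (7) is possible: $A=B=-\frac\alpha4$, $C=\frac\alpha2$, $\beta^2=\frac s2$ gives $s-A=\frac{2-\alpha}4$ and $A^2+\beta^2=\frac{(2-\alpha)^2}{16}$, so $\min a=\min b=0$, and also $\min c=0$. This ellipse touches all three sides. In vector form,
$$E=-\tfrac14\big((e_1-x)+(e_2-x)\big).\tag{8}$$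

A method that stops does not refute a conjecture. We need a polynomial.

## 4. A quadratic polynomial on the triangle $(\pm\frac12,0),(0,2)$

Look for polynomials on $T_0$ with a large derivative in the direction $e_1-e_2$, in the form $(a-b)\,r(a+b)$. Moving along $e_1-e_2$ keeps $a+b$ fixed and changes $a-b$ at rate $2$, so the derivative on the axis $a=b=s$ is $2r(2s)$. On $T_0$ we have $|a-b|\le a+b=:t\in[0,1]$, so the polynomial is bounded by $\max_{[0,1]}|t\,r(t)|$. So the problem is one-dimensional: choose a polynomial $t\,r(t)$ of degree $n$, *vanishing at $0$* and bounded by $1$ on $[0,1]$, with large slope of a chord from the origin. For $n=2$ a good choice is a shifted Chebyshev parabola, $t\,r(t)=1-(1-\mu t)^2$ with $\mu=1+\sqrt2$; this $\mu$ makes the value at $t=1$ equal to $1-2=-1$. So $r(t)=2\mu-\mu^2t$.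

**The example.** In Euclidean $\mathbb R^2$ let $K$ have vertices $(\pm\frac12,0)$ and $(0,2)$, let $n=2$, $x=(0,\frac32)$, and
$$p(\xi,\eta)=\xi(\mu^2\eta-2),\qquad\mu=1+\sqrt2,\qquad\mu^2=2\mu+1=3+2\sqrt2 .$$

**Norm: we show $\|p\|_K\le1$.** Put $t=1-\frac\eta2\in[0,1]$ on $K$. The horizontal section at height $\eta$ is $|2\xi|\le t$. Since $\mu^2\eta-2=2(\mu^2-1)-2\mu^2t=2(2\mu-\mu^2t)$, we have $p=2\xi(2\mu-\mu^2t)$ and
$$|p|\le|2\mu t-\mu^2t^2|=|1-(1-\mu t)^2|\le1,$$
because $\mu t-1\in[-1,\sqrt2]$ has square in $[0,2]$.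

**Gradient.** At $x$, $\partial_\eta p=\xi\mu^2=0$ and $\partial_\xi p=\frac32\mu^2-2=\frac52+3\sqrt2$. So $|\mathrm{grad}\,p(x)|^2=\frac{97}4+15\sqrt2>24.25+21>45$.

**Width and $\alpha$.** $w(K)=\frac4{\sqrt{17}}$ by Section 1. The barycentric coordinates of $x$ are $\frac18,\frac18,\frac34$, so by (3) $\alpha=\frac34$ and $1-\alpha^2=\frac7{16}$.

**Comparison.** The right side of (4) is at most $4\cdot\frac{\sqrt{17}}4\cdot\frac4{\sqrt7}$, whose square is $\frac{272}7<39$. Since $45>39$, the conjecture is false. $\blacksquare$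

## 5. Transplanting a planar polynomial into an arbitrary normed space

The next tool carries an estimate on a planar figure into any $X$ of dimension at least $2$. In a triangle stretched far in the direction of $e_3$, the width is governed by the side $e_1e_2$. So we place $e_1-e_2$ along a unit vector $f$, stretch the other direction, and thicken transversally.

For $0<\gamma\le1$ let $Q_\gamma=T_0\cap\{c\le\gamma\}$: the triangle $T_0$ if $\gamma=1$, otherwise a trapezoid with base $e_1e_2$. A polynomial of degree $\le n$ on $\Pi$ is the restriction of a polynomial in $a,b,c$ of total degree $\le n$.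

**Lemma 2 (transplantation).** Let $\dim X\ge2$, $\varepsilon\in(0,1)$, $\gamma\in(0,1]$, $Q=Q_\gamma$, and $x\in\mathrm{relint}\,Q$. There are a convex body $K\subset X$ and $\bar x\in\mathrm{int}\,K$ with $\alpha(K,\bar x)=\alpha(Q,x)$ such that for every polynomial $q$ of degree $\le n$ on $\Pi$ (any $n$) there is $p\in\mathcal P_n(X)$ with
$$\|p\|_K=\|q\|_Q\le\|q\|_{T_0},\qquad w(K)\,|\mathrm{grad}\,p(\bar x)|\ge(1-\varepsilon)\,|D_{e_1-e_2}q(x)| .$$

**Step 1: the construction.** Choose $f\in X$ with $\|f\|=1$ and, by Hahn–Banach, $\varphi\in X^*$ with $\|\varphi\|=1=\varphi(f)$. Choose $0\ne g\in\ker\varphi$, and by Hahn–Banach $\psi\in X^*$ with $\psi(g)=1$, $\psi(f)=0$. Then $Pz=\varphi(z)f+\psi(z)g$ is a continuous projection onto $E=\mathrm{span}(f,g)$. Put $M=\|\psi\|>0$, $R=1+\|P\|$, choose $H>0$ with $\frac MH\le\min(\gamma,2\varepsilon)$, and set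
$$A(a,b,c)=\tfrac{a-b}2f+Hc\,g,\qquad K=\{z:Pz\in A(Q),\ \|z-Pz\|\le R\},\qquad\bar x=A(x).$$
$A:\Pi\to E$ is an affine bijection, since $a-b$ and $c$ determine a point of $\Pi$; its linear part sends $e_1-e_2$ to $f$. $K$ is closed and convex, and it is bounded since $\|z\|\le\|Pz\|+R$. We have $P\bar x=\bar x$. For $z$ near $\bar x$, $Pz$ is near $\bar x$ in $E$, hence in $A(Q)$, and $\|z-Pz\|=\|(z-\bar x)-P(z-\bar x)\|\le(1+\|P\|)\|z-\bar x\|\le R$. So $\bar x\in\mathrm{int}\,K$.

**Step 2: $w(K)\ge1-\varepsilon$.** It suffices to show that $\|z\|\le1-\varepsilon$ implies $z\in K-K$, for then $h_{K-K}(u)\ge1-\varepsilon$ whenever $\|u\|=1$. Suppose we know $Pz=A(y_1)-A(y_2)$ with $y_1,y_2\in Q$. Then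
$$z=\big[A(y_1)+\tfrac12(z-Pz)\big]-\big[A(y_2)-\tfrac12(z-Pz)\big].$$
Both brackets are in $K$: their $P$-images are $A(y_1)$ and $A(y_2)$, and their transversal parts have norm $\frac12\|z-Pz\|\le\frac12(1+\|P\|)\le R$.

It remains to find $y_1,y_2$. Write $Pz=\xi f+\eta g$. Then $|\xi|=|\varphi(z)|\le1-\varepsilon$ and $|\eta|=|\psi(z)|\le M$. Replacing $z$ by $-z$, we may assume $\eta\ge0$. Take $c_1=\eta/H\le\gamma$ for $y_1$ and $c_2=0$ for $y_2$. In $Q$ at level $c_1$ the number $a_1-b_1$ takes all values in $[-(1-c_1),1-c_1]$; at level $0$, $a_2-b_2$ takes all values in $[-1,1]$, independently. So the $f$-coordinate $\frac12[(a_1-b_1)-(a_2-b_2)]$ takes all values of modulus at most $1-\frac{c_1}2\ge1-\frac M{2H}\ge1-\varepsilon\ge|\xi|$, and the $g$-coordinate is $H(c_1-c_2)=\eta$.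

**Step 3: $\alpha$ is preserved.** $K$ is the sum of $A(Q)$ and the ball of radius $R$ in $\ker P$, so $h_K(u)=h_{A(Q)}(u)+R\|u|_{\ker P}\|$. In the quotient defining $\alpha(K,\bar x)$ the $R$-terms cancel in the numerator, which is the numerator for $A(Q)$ and $u|_E$. The denominator is that for $A(Q)$ plus $2R\|u|_{\ker P}\|$. If $u|_E=0$ and $u\ne0$, then $u|_{\ker P}\ne0$ and the quotient is $0$. Otherwise enlarging the denominator moves the quotient toward $0$, so it is at most $\alpha(A(Q),\bar x)\ge0$. The functionals $u=u\circ P$ vanish on $\ker P$ and give exactly the quotients of $A(Q)$. Hence $\alpha(K,\bar x)=\alpha(A(Q),\bar x)=\alpha(Q,x)$ by affine invariance.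

**Step 4: the polynomial.** Let $p=q\circ A^{-1}\circ P$, a polynomial of total degree $\le n$ in $\varphi(z),\psi(z)$; so $p\in\mathcal P_n(X)$. Since $P(K)=A(Q)$, $\|p\|_K=\|q\|_Q\le\|q\|_{T_0}$. Since $\|f\|=1$, $|\mathrm{grad}\,p(\bar x)|\ge|D_fp(\bar x)|=|D_{e_1-e_2}q(x)|$. Multiply by $w(K)\ge1-\varepsilon$. $\square$

## 6. Failure for every degree $n\ge2$ in every dimension at least $2$

Here we prove Theorem A. The positive cases $n=1$ and $\dim X=1$ were done in Section 2. Let $n\ge2$ and $\dim X\ge2$.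

**Step 1: the polynomial.** We repeat Section 4 with a Chebyshev polynomial stretched so that a zero sits at the origin. Put $\theta_0=\frac\pi{2n}$ and
$$q_n(t)=-T_n\big(\cos\theta_0-(1+\cos\theta_0)t\big).$$
For $t\in[0,1]$ the argument runs over $[-1,\cos\theta_0]$, so $|q_n|\le1$ there, and $q_n(0)=-\cos\frac\pi2=0$. Hence $r_n(t)=q_n(t)/t$ is a polynomial of degree $n-1$, and $q(a,b,c)=(a-b)r_n(a+b)$ has degree $\le n$. (For $n=2$, $q_2(t)=1-2\big(\tfrac1{\sqrt2}-(1+\tfrac1{\sqrt2})t\big)^2=1-(1-\mu t)^2$, as before.) On $T_0$, $|q|\le|(a+b)r_n(a+b)|=|q_n(a+b)|\le1$. At $(s,s,1-2s)$,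
$$D_{e_1-e_2}q=2r_n(2s)=\frac{q_n(2s)}s .$$

**Step 2: the target.** If $s<\frac13$, then $\alpha:=\alpha(T_0,(s,s,1-2s))=1-2s$ by (3), and $1-\alpha^2=4s(1-s)$. We want $\frac{q_n(2s)}s>\frac{2n}{\sqrt{1-\alpha^2}}=\frac n{\sqrt{s(1-s)}}$. For $q_n(2s)>0$ this is
$$q_n(2s)^2(1-s)>n^2s .\tag{9}$$

**Step 3: the choice of $s$.** Let $\cos\theta_0-(1+\cos\theta_0)2s=\cos\frac{5\pi}{6n}$. Then $q_n(2s)=-\cos\frac{5\pi}6=\frac{\sqrt3}2$. Using $\cos A-\cos B=2\sin\frac{A+B}2\sin\frac{B-A}2$ with $A=\frac{\pi}{2n}$, $B=\frac{5\pi}{6n}$, and $1+\cos\frac\pi{2n}=2\cos^2\frac\pi{4n}$,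
$$s=\frac{\cos\frac\pi{2n}-\cos\frac{5\pi}{6n}}{2(1+\cos\frac\pi{2n})}=\frac{\sin\frac{2\pi}{3n}\sin\frac\pi{6n}}{2\cos^2\frac\pi{4n}}>0 .$$
Now (9) reads $3(1-s)>4n^2s$, that is, $s<\frac3{4n^2+3}$.

**Step 4: $s<\frac3{4n^2+3}$.** For $n=2$, $s=\frac{\sin(\pi/3)\sin(\pi/12)}{1+\sqrt2/2}<\frac{0.8661\cdot0.2589}{1.707}<0.132<\frac3{19}$. For $n\ge3$, from $\sin y\le y$ and $\cos\frac\pi{4n}\ge\cos\frac\pi{12}$,
$$s\le\frac{\pi^2}{18n^2\cos^2(\pi/12)}<\frac{9.87}{18\cdot0.933\,n^2}<\frac{0.59}{n^2},$$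
while $3\le\frac{n^2}3$ gives $\frac3{4n^2+3}\ge\frac3{4n^2+n^2/3}=\frac9{13n^2}>\frac{0.69}{n^2}$. In particular $s<\frac3{19}<\frac13$, as Step 2 required.

**Step 5: transplantation.** We have shown
$$|D_{e_1-e_2}q|=\frac{\sqrt3}{2s}>\frac{2n}{\sqrt{1-\alpha^2}}\ge\frac{2n\|q\|_{T_0}}{\sqrt{1-\alpha^2}}.$$
The first inequality is strict, so it survives a factor $1-\varepsilon$ for some $\varepsilon>0$. Lemma 2 with $\gamma=1$ and this $\varepsilon$ gives $K\subset X$, $\bar x$ and $p\in\mathcal P_n(X)$ with $\alpha(K,\bar x)=\alpha$ and $w(K)|\mathrm{grad}\,p(\bar x)|>\frac{2n\|p\|_K}{\sqrt{1-\alpha^2}}$. $\blacksquare$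

## 7. Ellipses in an arbitrary body: the bound with $\sqrt{1-\alpha}$

Next we prove (5). In Section 3 the triangle admitted an ellipse with $\beta^2=\frac{1-\alpha}4$, and (8) tells us its shape in terms of the endpoints of $v=e_1-e_2$. The same recipe works in every convex body.

**Step 1: the ellipse.** Translate so that $x=0$. Put $\alpha=\alpha(K,0)<1$, $\lambda=\frac{1+\alpha}{1-\alpha}$, and let $\beta>0$ satisfy $\beta^2=\frac{1-\alpha}4=\frac1{2(1+\lambda)}$ (note $1+\lambda=\frac2{1-\alpha}$). Let $v=y-z$ with $y,z\in K$, let $e=-\frac14(y+z)$, and let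
$$\Gamma(t)=e(\cos t-1)+\beta v\sin t,\qquad\Gamma(0)=0,\quad\Gamma'(0)=\beta v .$$

**Step 2: $\Gamma(t)\in K$ for all $t$.** By Hahn–Banach we need $u(\Gamma(t))\le h:=h_K(u)$ for each $u\ne0$; here $h>0$. Since $u(\Gamma(t))\le-u(e)+\sqrt{u(e)^2+\beta^2u(v)^2}$, it suffices that
$$\beta^2u(v)^2\le h^2+2h\,u(e).\tag{10}$$
Indeed, (10) forces $h+2u(e)\ge0$, hence $h+u(e)\ge\frac h2>0$. Adding $u(e)^2$ to both sides gives $u(e)^2+\beta^2u(v)^2\le(h+u(e))^2$, and we take square roots.

To prove (10), put $Y=u(y)/h$, $Z=u(z)/h$. Both are at most $1$. By Lemma 1, $u(y)\ge-h_K(-u)\ge-\lambda h$, so $Y\ge-\lambda$, and likewise $Z\ge-\lambda$. Dividing (10) by $h^2$ and using $u(e)=-\frac14(u(y)+u(z))$, we must show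
$$\beta^2(Y-Z)^2\le1-\tfrac12(Y+Z)\qquad\text{on }[-\lambda,1]^2 .$$
The difference left minus right is a convex function of $(Y,Z)$, so it is enough to check the vertices of the square. At $(1,1)$: $0\le0$. At $(-\lambda,-\lambda)$: $0\le1+\lambda$. At $(1,-\lambda)$ and $(-\lambda,1)$: $\beta^2(1+\lambda)^2=\frac{1+\lambda}2\le1-\frac{1-\lambda}2=\frac{1+\lambda}2$. So (10) holds.

**Step 3: the derivative along $K-K$.** $\tau(t)=p(\Gamma(t))$ is a trigonometric polynomial of degree $\le n$ with $|\tau|\le\|p\|_K$. Bernstein–Szegő at $t=0$ gives $\beta|D_vp(0)|=|\tau'(0)|\le n\sqrt{\|p\|_K^2-p(0)^2}$. In the original position,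
$$|D_vp(x)|\le\frac{2n}{\sqrt{1-\alpha}}\sqrt{\|p\|_K^2-p(x)^2}\qquad\text{for all }v\in K-K .$$

**Step 4: from $K-K$ to the norm.** Since $v\mapsto D_vp(x)$ is continuous and linear, the bound holds on $\overline{K-K}$. By (1) it holds for $v=w(K)z$ with $\|z\|=1$, and the supremum over $z$ is (5). $\blacksquare$

## 8. The triangle as the image of the sphere under coordinatewise squaring

To see that (5) cannot be improved we must know the best derivative bound at a point of $T_0$ exactly, at least for large $n$. The map $\omega\mapsto(\omega_1^2,\omega_2^2,\omega_3^2)$ sends the unit sphere $S\subset\mathbb R^3$ onto $T_0$. Polynomials of degree $\le n$ on $T_0$ become polynomials of degree $\le2n$ on $S$ that are even in each variable. On the sphere every point has great circles through it in every direction, and no boundary interferes.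

The extremal ellipse of Section 3 comes from a great circle. For $x=(s,s,\alpha)$ take $\omega_0=(\sqrt s,\sqrt s,\sqrt\alpha)$ and $\hat w=\frac1{\sqrt2}(1,-1,0)$. The first squared coordinate along $\omega_0\cos t+\hat w\sin t$ is
$$s\cos^2t+\sqrt{2s}\,\sin t\cos t+\tfrac12\sin^2t=s+\big(\tfrac s2-\tfrac14\big)(\cos2t-1)+\sqrt{\tfrac s2}\,\sin2t,$$
and $\frac s2-\frac14=-\frac\alpha4$; this is $a$ on that ellipse, with $2t$ as parameter.

**Lemma 3.** Let $x\in T_0$ with all $x_i>0$, and $0\ne v\in\mathbb R^3$ with $\sum v_i=0$. Then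
$$\lim_{n\to\infty}\ \sup_{0\ne q,\ \deg q\le n}\frac{|D_vq(x)|}{n\|q\|_{T_0}}=\sigma:=\Big(\sum_i\frac{v_i^2}{x_i}\Big)^{1/2},$$
and the quotient is $\le\sigma$ for every $n$ and $q$.

**Step 1: passing to the sphere.** Let $\omega_0=(\sqrt{x_1},\sqrt{x_2},\sqrt{x_3})\in S$ and $w_i=\frac{v_i}{2\sqrt{x_i}}$. Then $\langle w,\omega_0\rangle=\frac12\sum v_i=0$ and $|w|=\frac\sigma2$. Put $\hat w=w/|w|$. The differential of the squaring map at $\omega_0$ sends $w$ to $(2\sqrt{x_i}\,w_i)_i=v$. So for $P(\omega)=q(\omega_1^2,\omega_2^2,\omega_3^2)$,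
$$\|P\|_S=\|q\|_{T_0},\qquad D_vq(x)=D_wP(\omega_0)=\tfrac\sigma2D_{\hat w}P(\omega_0).$$

**Step 2: the upper bound.** $\tau(t)=P(\omega_0\cos t+\hat w\sin t)$ is a trigonometric polynomial of degree $\le2n$, and the curve stays on $S$. So $|D_{\hat w}P(\omega_0)|=|\tau'(0)|\le2n\|q\|_{T_0}$, and $|D_vq(x)|\le\sigma n\|q\|_{T_0}$.

**Step 3: a candidate with large derivative at $\omega_0$.** Without the evenness condition, $T_k(\langle\omega,\hat w\rangle)$ with odd $k$ close to $2n$ would do, since $|T_k'(0)|=k$. To obtain evenness we average over sign changes, but the reflected copies must not disturb the norm or the derivative. A power of $\langle\omega,\omega_0\rangle$ makes the function small away from the line $\mathbb R\omega_0$, and this costs only about $2\sqrt n$ of the degree $2n$. Let $\ell=2\lfloor\sqrt n\rfloor+1$ and $k=2n-\ell$, both odd, with $k>0$ for large $n$. For $\chi\in\{\pm1\}^3$ write $\chi\omega=(\chi_1\omega_1,\chi_2\omega_2,\chi_3\omega_3)$, and put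
$$F(\omega)=T_k(\langle\omega,\hat w\rangle)\,\langle\omega,\omega_0\rangle^\ell,\qquad P(\omega)=\tfrac12\sum_{\chi\in\{\pm1\}^3}F(\chi\omega).$$
$P$ has degree $\le k+\ell=2n$ and is even in each variable, so $P(\omega)=q(\omega_1^2,\omega_2^2,\omega_3^2)$ with $\deg q\le n$. Since $k$ and $\ell$ are odd, $F(-\omega)=F(\omega)$, so $P$ is the sum of $F(\chi\omega)$ over the four classes $\{\pm\chi\}$, one term for each class.

**Step 4: $\|P\|_S\le1+o(1)$.** All coordinates of $\omega_0$ are nonzero, so the four lines $\mathbb R\chi\omega_0$ are distinct. Let $2\delta\in(0,\frac\pi2]$ be the minimal angle between two of them. By the triangle inequality for angles between lines, a point $\omega\in S$ makes an angle $<\delta$ with at most one of them. On $S$, $|T_k(\langle\chi\omega,\hat w\rangle)|\le1$ and $|\langle\chi\omega,\omega_0\rangle|=|\langle\omega,\chi\omega_0\rangle|$, which is at most $\cos\delta$ if the angle is $\ge\delta$. So at most one class contributes up to $1$ and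 the other classes at most $\cos^\ell\delta$ each. Hence $\|P\|_S\le1+3\cos^\ell\delta=1+o(1)$.

**Step 5: $|D_{\hat w}P(\omega_0)|\ge2n(1-o(1))$.** By the product and chain rules,
$$D_{\hat w}[F(\chi\,\cdot)](\omega_0)=T_k'(\langle\chi\omega_0,\hat w\rangle)\langle\chi\hat w,\hat w\rangle\langle\chi\omega_0,\omega_0\rangle^\ell+T_k(\langle\chi\omega_0,\hat w\rangle)\,\ell\,\langle\chi\omega_0,\omega_0\rangle^{\ell-1}\langle\chi\hat w,\omega_0\rangle .$$
For $\chi=(1,1,1)$ this is $T_k'(0)+T_k(0)\,\ell\,\langle\hat w,\omega_0\rangle=T_k'(0)$. From $T_k'(\cos\theta)=k\frac{\sin k\theta}{\sin\theta}$ at $\theta=\frac\pi2$, $T_k'(0)=\pm k$ for odd $k$. For each other class $|\langle\chi\omega_0,\omega_0\rangle|\le\rho:=\cos2\delta<1$. With $|T_k'|\le k^2$, $|T_k|\le1$, and the other inner products at most $1$ in modulus, the contribution is at most $(k^2+\ell)\rho^{\ell-1}$. Therefore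
$$|D_{\hat w}P(\omega_0)|\ge k-3(k^2+\ell)\rho^{\ell-1}=2n(1-o(1)),$$
since $k=2n-2\lfloor\sqrt n\rfloor-1$ and $n^2\rho^{2\lfloor\sqrt n\rfloor}\to0$.

**Step 6: conclusion.** By Steps 1, 4 and 5, $\frac{|D_vq(x)|}{n\|q\|_{T_0}}=\frac\sigma2\cdot\frac{|D_{\hat w}P(\omega_0)|}{n\|P\|_S}\ge\sigma(1-o(1))$. With Step 2 the limit is $\sigma$. $\square$

At $x=(s,s,\alpha)$ and $v=e_1-e_2$ this gives $\sigma^2=\frac2s=\frac4{1-\alpha}$: the bound (7) for ellipses is the truth for polynomials of large degree.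

## 9. Trapezoids with a prescribed value of $\alpha$, and sharpness

Triangles only have $\alpha\ge\frac13$. For smaller $\alpha$ we cut off the top. This keeps $e_1,e_2$ and can only decrease the norm of a polynomial.

**Lemma 4.** Let $\alpha\in(0,1)$, $s=\frac{1-\alpha}2$, $x_s=(s,s,\alpha)$. Then $\alpha(Q_\gamma,x_s)=\alpha$ for $\gamma=\frac{2\alpha}{1+\alpha}$, and also for $\gamma=1$ if $\alpha\ge\frac13$.

*Proof.* For $\gamma=1$ this is (3): $\min(s,\alpha)=s$ if and only if $\alpha\ge\frac13$. Let $\gamma=\frac{2\alpha}{1+\alpha}$. Then $\alpha<\gamma<1$, so $x_s\in\mathrm{relint}\,Q_\gamma$. Put $\lambda=\frac{1+\alpha}{1-\alpha}=\frac{1-s}s$. By Lemma 1 we check $h(-u)\le\lambda h(u)$ for the four sides.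

* Sides $a\ge0$ and $b\ge0$ (functionals $-a$, $-b$): $h(u)=s$ and $h(-u)=1-s=\lambda s$.
* Side $c\ge0$ (functional $-c$): $h(u)=\alpha$ and $h(-u)=\gamma-\alpha\le\lambda\alpha$, because $\alpha+\lambda\alpha=\frac{2\alpha}{1-\alpha}\ge\gamma$.
* Side $c\le\gamma$ (functional $c$): $h(u)=\gamma-\alpha=\frac{\alpha(1-\alpha)}{1+\alpha}=\frac\alpha\lambda$ and $h(-u)=\alpha=\lambda h(u)$.

So $\alpha(Q_\gamma,x_s)\le\alpha$. The functional $-a$ has quotient $\frac{(1-s)-s}{1}=1-2s=\alpha$, so equality holds. $\square$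

**Proof of (6).** The inequality "$\le$" is (5). For "$\ge$" with $\alpha=0$, take $K$ the closed unit ball, $x=0$, $n=1$, $p=u\in X^*\setminus\{0\}$. Then $\alpha(K,0)=0$, $w(K)=2$, $\|p\|_K=\|u\|$, and the quotient is $1$.

Let $\alpha\in(0,1)$, $s=\frac{1-\alpha}2$, $Q=Q_\gamma$ with $\gamma=\frac{2\alpha}{1+\alpha}$, so $\alpha(Q,x_s)=\alpha$. Lemma 3 with $v=e_1-e_2$, $\sigma=\sqrt{2/s}=\frac2{\sqrt{1-\alpha}}$, gives polynomials $q$ of degree $\le n$ with
$$|D_{e_1-e_2}q(x_s)|\ge(1-o(1))\frac{2n}{\sqrt{1-\alpha}}\|q\|_{T_0}\qquad(n\to\infty).$$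
Fix $\varepsilon\in(0,1)$. Lemma 2 gives $K$ and $\bar x$, independent of $n$ and $q$, with $\alpha(K,\bar x)=\alpha$, and polynomials $p\in\mathcal P_n(X)$ with $\|p\|_K\le\|q\|_{T_0}$ and
$$w(K)\,|\mathrm{grad}\,p(\bar x)|\ge(1-\varepsilon)(1-o(1))\frac{2n}{\sqrt{1-\alpha}}\|p\|_K .\tag{11}$$
For large $n$ the gradient is nonzero, so $p\ne0$. As $\varepsilon$ is arbitrary, (6) follows. $\blacksquare$

**Consequences.** Let $\dim X\ge2$ and $\alpha\in(0,1)$. Since $\frac1{\sqrt{1-\alpha}}>\frac1{\sqrt{1-\alpha^2}}$, choose $\varepsilon$ with $\frac{1-\varepsilon}{\sqrt{1-\alpha}}>\frac1{\sqrt{1-\alpha^2}}$. By (11), (4) fails for this value of $\alpha$ and all large $n$. By (6), the best factor relative to (4) at level $\alpha$, uniform in $n$, is $\frac{\sqrt{1-\alpha^2}}{\sqrt{1-\alpha}}=\sqrt{1+\alpha}$. Its supremum over $[0,1)$ is $\sqrt2$, so no $C<\sqrt2$ works; and $C=\sqrt2$ works, because (5) gives the factor $\sqrt{1+\alpha}\le\sqrt2$. This completes Theorem B. $\blacksquare$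

## 10. Every triangle in every normed plane

The stretched bodies above were built for the purpose. In the plane, an arbitrary triangle already violates (4). Let $\dim X=2$, let $K$ be a triangle with vertices $e_1,e_2,e_3$, and put $w=w(K)$. We write points as $\sum x_ie_i$ with $\sum x_i=1$ and vectors as $v=\sum v_ie_i$ with $\sum v_i=0$. This identifies $K$ with $T_0$ and $\mathcal P_n(X)$ with the polynomials of degree $\le n$ on $\Pi$.

**Step 1: the difference body.** We claim $K-K=\{v:\sum v_i^+\le1\}=\{v:\max|v_i|\le1\}$. If $v=y-z$ with $y,z\in K$, then $v_i^+\le y_i$, so $\sum v_i^+\le1$. Conversely, if $\sum v_i^+=\sum v_i^-=m\le1$, then $y=v^++(1-m)e_1$ and $z=v^-+(1-m)e_1$ are in $K$ and $y-z=v$. Finally, among three numbers with sum zero there is one whose sign is opposite to that of the other two (up to zeros), so $\sum v_i^+=\sum v_i^-=\max|v_i|$.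

**Step 2: a direction in which the width is attained.** By compactness there are $u$ with $\|u\|=1$ and $h_{K-K}(u)=w$, and $z$ with $\|z\|=1=u(z)$. Put $v=wz$. By (1) and compactness of $K-K$, $v\in\overline{K-K}=K-K$. Since $u(v)=w=h_{K-K}(u)$ and $u\ne0$, $v$ is not an interior point, so $\max|v_i|=1$ by Step 1. After relabelling, and replacing $v$ by $-v$ (and $u,z$ by $-u,-z$) if necessary, $v_1=1$. Then $v_2+v_3=-1$ with $|v_2|,|v_3|\le1$, so $v=(1,-\kappa,-(1-\kappa))$ with $\kappa\in[0,1]$.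

**Step 3: the point.** Choose $x$ with $0<x_1=m<\frac13$, $x_2,x_3\ge m$, and $\frac{x_2}{x_2+x_3}\ne\kappa$. This is possible, since for fixed $m<\frac13$ the coordinate $x_2$ ranges over an interval of positive length. By (3), $\alpha:=\alpha(K,x)=1-2m$, so $1-\alpha^2=4m(1-m)$. The Cauchy–Schwarz inequality gives
$$\Big(\frac{\kappa^2}{x_2}+\frac{(1-\kappa)^2}{x_3}\Big)(x_2+x_3)\ge(\kappa+1-\kappa)^2=1,$$
with equality only if $\frac\kappa{x_2}=\frac{1-\kappa}{x_3}$, that is, $\kappa=\frac{x_2}{x_2+x_3}$, which we excluded. Hence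
$$\sigma^2=\frac1m+\frac{\kappa^2}{x_2}+\frac{(1-\kappa)^2}{x_3}>\frac1m+\frac1{1-m}=\frac1{m(1-m)}=\frac4{1-\alpha^2} .$$

**Step 4: the polynomial.** By Lemma 3, since $\sigma>\frac2{\sqrt{1-\alpha^2}}$, for all large $n$ there is $p\in\mathcal P_n$ with
$$w\,|\mathrm{grad}\,p(x)|\ge w\,|D_zp(x)|=|D_vp(x)|>\frac{2n\|p\|_K}{\sqrt{1-\alpha(K,x)^2}},$$
which contradicts (4) and proves Theorem C. $\blacksquare$
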